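\title{Sphere packings of the cubic lattice in $S^3$ have one accumulation point}

\begin{abstract}
We prove that in every sphere packing of the lattice graph $\mathbb Z^3$ in the round sphere $S^3$ the centers of the balls converge to a single point as the vertex tends to infinity. The proof has three parts. A computation in Lorentz space shows that two disjoint $4$-cycles of tangent balls are unlinked unless all sixteen cross pairs are tangent. A mod~$2$ Borsuk--Ulam argument then shows that lattice paths that escape from a small lattice shell must thread the hole of one specific square of the shell. Finally, threading many such holes costs more $3$-extremal length than $\mathbb Z^3$ has.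
\end{abstract}

\section{Introduction}

\subsection{The problem and the result}

Let $X$ be $\mathbb R^n$ or the round unit sphere $S^3$. A \emph{ball} is a closed round ball of positive radius, and two balls are \emph{tangent} if they have disjoint interiors and a common point. A \emph{sphere packing} of a graph $G=(V,E)$ in $X$ is a family $(P_v)_{v\in V}$ of balls in $X$ with pairwise disjoint interiors whose contact graph is $G$: distinct vertices $u,v$ are adjacent if and only if $P_u$ and $P_v$ are tangent. In a \emph{quasi-sphere packing} the $P_v$ may be arbitrary domains, provided that the ratio of the outer to the inner radius of $P_v$ is bounded uniformly in $v$. The graph $\mathbb Z^d$ is the nearest-neighbor lattice, in which two points are adjacent when they differ by a standard unit vector.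

Benjamini and Schramm \cite{BS} proved that $\mathbb Z^{d+1}$ has no quasi-sphere packing, and in particular no sphere packing, in $\mathbb R^d$. On the other hand, the balls of radius $\frac12$ centered at the points of $\mathbb Z^d$ form a sphere packing of $\mathbb Z^d$ in $\mathbb R^d$, the \emph{standard packing}. So $\mathbb Z^3$ is the largest lattice that packs in $\mathbb R^3$, and one may ask how rigid such a packing is at infinity. The problem, which comes from \cite{BS}, is to show that the centers of the balls of any sphere packing of $\mathbb Z^3$ in $S^3$ have only one accumulation point. We write $c_v$ for the spherical center of $P_v$ and $\|v\|$ for the sup norm.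

\begin{theorem}\label{thm:main}
For every sphere packing $(P_v)_{v\in\mathbb Z^3}$ of $\mathbb Z^3$ in $S^3$ there is $p\in S^3$ with $c_v\to p$ as $\|v\|\to\infty$. Hence the set $\{c_v:v\in\mathbb Z^3\}$ has exactly one accumulation point.
\end{theorem}

The proof uses little of the requirement that nonadjacent vertices have nontangent balls. A \emph{square} is a unit lattice square of $\mathbb Z^3$; we write $a\in s$ when $a$ is one of the four vertices of the square $s$, and two squares are disjoint when they have no common vertex.

\begin{theorem}\label{thm:strong}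
Let $(P_v)_{v\in\mathbb Z^3}$ be balls in $S^3$ with pairwise disjoint interiors such that
\begin{itemize}
\item[(H1)] $P_u$ and $P_v$ are tangent whenever $u,v$ are adjacent in $\mathbb Z^3$ (other tangencies are allowed);
\item[(H2)] there are no two disjoint squares $s,s'$ such that all $16$ pairs $P_a,P_b$ with $a\in s$, $b\in s'$ are tangent.
\end{itemize}
Then $c_v$ converges as $\|v\|\to\infty$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:strong}]
A sphere packing of $\mathbb Z^3$ satisfies (H1). If all $16$ pairs were tangent for some $s,s'$, a vertex of $s'$ would be adjacent to two adjacent vertices of $s$, and $\mathbb Z^3$ has no triangles; so (H2) holds. Thus $c_v\to p$ for some $p$. The centers are distinct because the interiors are disjoint, so every neighborhood of $p$ contains infinitely many centers, while every other point has a neighborhood that contains only finitely many.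
\end{proof}

The theorem of Benjamini and Schramm is not used in the proof.

\subsection{Why one point}

Stereographic projection preserves balls and tangency. Carried to $S^3$, the balls of the standard packing shrink to the pole, so one accumulation point does occur. It is not forced for every graph: the balls having as diameters the segments from $(2^j,0,0)$ to $(2^{j+1},0,0)$, $j\in\mathbb Z$, pack the graph $\mathbb Z$ and accumulate at the origin and at the pole.

What distinguishes $\mathbb Z^3$ is a count of volume. Let $\rho_v$ be the spherical radius of $P_v$, let $\Sigma_n=\{v\in\mathbb Z^3:\|v\|=n\}$ be the $n$th \emph{shell}, and let $V_n=\sum_{v\in\Sigma_n}\rho_v^3$. Since $S^3$ has finite volume, $\sum_nV_n<\infty$. The shell is connected, it has $24n^2+2$ vertices, and any two of them are joined inside it by a path of length $O(n)$. If all its balls had the same radius $\rho$, their union would have diameter $O(n\rho)=O\big((nV_n)^{1/3}\big)$, and Lemma~\ref{lem:shells} shows that this bound holds in general. Because $\sum_nV_n$ converges and $\sum_n1/n$ diverges, $nV_n$ is small for many $n$. (For $\mathbb Z^2$ in $S^3$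 the same count gives $n^2V_n$, which summability does not control.) So the balls of many shells form tiny clusters, and one guesses that whatever lies beyond a tiny shell is trapped next to it.

The difficulty is that the balls of a shell do not form a closed surface. The four balls of a square surround a hole: in the standard packing a ball of radius $(\sqrt2-1)/2$ fits at the center of each square. A chain of tangent balls may therefore leak through a shell, and nothing said so far prevents two tiny shells from lying far apart, or the vertices between them from wandering.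

\subsection{Plan of the proof}

The contact points of the four balls of a square $s$ lie on a circle $\Gamma_s$ that is covered by the four balls; passing through the hole of $s$ means linking with $\Gamma_s$.

Section~\ref{sec:four} shows that each ball of the packing carries a curve at most a quarter of the way around $\Gamma_s$, so that a cycle of four balls can link $\Gamma_s$ only in the configuration excluded by (H2). Section~\ref{sec:top} turns this local statement into a global one. Suppose that a shell $\Sigma_n$ is packed into a small ball $B$, and that $P_u$ and $P_v$ lie away from $B$ although $u$ is inside the shell and $v$ is outside. Then a single square $s_n$ of the shell has the property that \emph{every} lattice path from $u$ to $v$ avoiding $s_n$ passes through its hole. Section~\ref{sec:toll} puts a price on such passages: for $M$ disjoint squares there is a weight $m\ge0$ on $\mathbb Z^3$ with $\sum m^3\le CM$ such that a path through all $M$ holes has weight at least $M/100$. Section~\ref{sec:random} constructs random lattice paths, which give both the small shells and the bound $C(1+\log\|v\|)^{2/3}(\sum m^3)^{1/3}$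 on the weight of a typical path from $u$ to $v$. With about $N$ small shells between radii $N$ and $2N$, these bounds are incompatible when $\|v\|\le2^{\sqrt N}$. Section~\ref{sec:end} derives this contradiction and chains the scales together.

\subsection{Conventions}

On $\mathbb R^3$, $|x|$ is the Euclidean norm, $\|x\|$ the sup norm, $B(x,r)$ and $\bar B(x,r)$ the open and closed Euclidean balls, and $Q_n=[-n,n]^3$. On $S^3$, $\operatorname{dist}$ is the spherical distance and $\bar B(p,r)$ the closed spherical ball. A \emph{cell} is a product $\sigma_1\times\sigma_2\times\sigma_3$ in which each factor is $\{j\}$ or $[j,j+1]$ with $j\in\mathbb Z$; cells of dimension $0,1,2,3$ are vertices, edges, squares and cubes. They form a cell complex $\mathbb X$ with underlying space $\mathbb R^3$. Two cells meet in a cell or not at all, so they are disjoint exactly when they have no common vertex. A \emph{lattice path} is a finite sequence of vertices in which consecutive ones are adjacent; it is \emph{simple} if its vertices are distinct, and it \emph{avoids} a set if none of its vertices lies in it. The letter $C$ denotes an absolute constant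 that may change from line to line.

\section{Four tangent balls and their circle}\label{sec:four}

\subsection{Balls as vectors}

Disjointness and tangency of balls in $S^3$ become linear algebra in the space $\mathbb R^{4,1}$, which is $\mathbb R^5$ with the form $\langle x,y\rangle=x_1y_1+\dots+x_4y_4-x_5y_5$. A nonzero vector $x$ is \emph{spacelike}, \emph{null} or \emph{timelike} according as $\langle x,x\rangle$ is positive, zero or negative; a null or timelike vector is \emph{future} if $x_5>0$. We use three standard facts.
\begin{itemize}
\item[(L1)] If $x,y$ are future, then $\langle x,y\rangle\le-\sqrt{\langle x,x\rangle\langle y,y\rangle}$, and $\langle x,y\rangle<0$ unless $x,y$ are proportional null vectors.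
\item[(L2)] If $x$ is null or timelike and $\langle x,y\rangle<0$ for some future $y$, then $x$ is future. (Otherwise apply (L1) to $-x$.)
\item[(L3)] If $U$ is a subspace of signature $(2,1)$ and $x\in U$ is orthogonal to no null vector of $U$, then $x$ is timelike. (A null vector is orthogonal to itself, and the orthogonal complement in $U$ of a spacelike vector has signature $(1,1)$.)
\end{itemize}
A point $x\in S^3$ is identified with the ray of the future null vector $(x,1)$, and every future null vector represents a point in this way. The ball with center $c$ and radius $r\in(0,\pi)$ is identified with the vector $b=(c,\cos r)/\sin r$. Then $\langle b,b\rangle=1$, and since $\langle b,(x,1)\rangle=(c\cdot x-\cos r)/\sin r$, a point $t$ lies in the ball if and only if $\langle b,t\rangle\ge0$, and in its interior if and only if $\langle b,t\rangle>0$.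

\begin{lemma}\label{lem:contact}
Let $b\ne b'$ belong to a family of at least three balls in $S^3$ with pairwise disjoint interiors. Then $\langle b,b'\rangle\le-1$, with equality if and only if $b,b'$ are tangent. In that case they have exactly one common point, represented by $b+b'$, and this \emph{contact point} lies in no third ball $b''$ of the family; indeed $\langle b'',b+b'\rangle\le-2$.
\end{lemma}

\begin{proof}
Let $c,c'$ be the centers and $r,r'$ the radii. The ball $b'$ lies in the complement of the interior of $b$, which is the ball of center $-c$ and radius $\pi-r$, and it does not fill it, because there is a third ball. Hence $r+r'<\pi$ and $\operatorname{dist}(-c,c')+r'\le\pi-r$, that is, $\operatorname{dist}(c,c')\ge r+r'$. So $c\cdot c'\le\cos(r+r')$ and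
\[
\langle b,b'\rangle=\frac{c\cdot c'-\cos r\cos r'}{\sin r\sin r'}\le-1,
\]
with equality exactly when $\operatorname{dist}(c,c')=r+r'$. A common point exists if and only if $\operatorname{dist}(c,c')\le r+r'$, which gives the first claim. If $\langle b,b'\rangle=-1$, then $t=b+b'$ has $\langle t,t\rangle=0$, fifth coordinate $\sin(r+r')/(\sin r\sin r')>0$, and $\langle b,t\rangle=\langle b',t\rangle=0$; so $t$ is a common point. Any common point $t'$ has $\langle t,t'\rangle\ge0$, hence is proportional to $t$ by (L1). The last claim is the sum of $\langle b'',b\rangle\le-1$ and $\langle b'',b'\rangle\le-1$.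
\end{proof}

\subsection{The circle through the contact points}

A \emph{four-cycle} consists of four balls $a_1,\dots,a_4$ with pairwise disjoint interiors such that $a_i$ and $a_{i+1}$ are tangent, indices being taken mod $4$. Fix a four-cycle and put $t_i=a_i+a_{i+1}$. The four contact points are distinct, since $t_i$ lies in $a_i$, $a_{i+1}$ and in no other $a_j$. They satisfy
\[
t_1-t_2+t_3-t_4=0 ,
\]
so $U=\operatorname{span}(t_1,\dots,t_4)$ is spanned by $t_1,t_2,t_3$. By (L1) the Gram matrix of $t_1,t_2,t_3$ has zero diagonal and negative entries elsewhere; its trace is $0$ and its determinant, twice the product of three negative numbers, is negative. Hence $U$ has dimension $3$ and signature $(2,1)$, and $U^\perp$ is a Euclidean plane. We write $z=z_U+z_\perp$ for the orthogonal decomposition of a vector. The points of $S^3$ represented in $U$ form the intersection of $S^3$ with the affine plane $\{x:(x,1)\in U\}$, a circle $\Gamma$ through $t_1,\dots,t_4$.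

\begin{lemma}\label{lem:arcs}
The sets $A_i=\Gamma\cap a_i$ are four consecutive arcs that cover $\Gamma$ once; $A_i$ has endpoints $t_{i-1},t_i$, and its other points lie in the interior of $a_i$. Every ball $b\notin\{a_1,\dots,a_4\}$ whose interior is disjoint from all $a_i$ is disjoint from $\Gamma$.
\end{lemma}

\begin{proof}
The function $x\mapsto\langle a_i,(x,1)\rangle$ is affine on the plane of $\Gamma$. It vanishes at $t_{i-1}$ and $t_i$ and, by Lemma~\ref{lem:contact}, is negative at the other two contact points. So its zero set is the chord through $t_{i-1},t_i$, and $A_i$ is the arc cut off by this chord on the side away from the other two contact points, with the function positive inside the arc. Thus $t_{i-1}$ and $t_i$ are neighbors on $\Gamma$ for each $i$, the cyclic order is $t_1t_2t_3t_4$, and the arcs are as described. A ball $b$ as in the statement is the closure of its interior, so it misses the open sets $\operatorname{int}a_i$, and it misses the $t_i$ by Lemma~\ref{lem:contact}.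
\end{proof}

\subsection{The angle around the circle}

To measure how far a curve travels around $\Gamma$ we use the direction of $t_\perp$. Let $t$ be a future null vector not in $U$. Then $t_\perp\ne0$ and $\langle t_U,t_U\rangle=-|t_\perp|^2<0$; moreover $\langle t_U,t_1\rangle=\langle t,t_1\rangle<0$, so $t_U$ is future timelike by (L2). Put
\[
\Theta(t)=t_\perp/|t_\perp|\in S^1,
\]
where $S^1$ is the unit circle of $U^\perp$. Let $H^2$ be the set of future vectors $y\in U$ with $\langle y,y\rangle=-1$, a sheet of a hyperboloid and thus homeomorphic to a plane. The map $t\mapsto(t_U/|t_\perp|,\Theta(t))$ is a homeomorphism $S^3\setminus\Gamma\to H^2\times S^1$; its inverse sends $(y,\vartheta)$ to the ray of $y+\vartheta$, which is null, and future by (L2) since $\langle y+\vartheta,y\rangle=-1$. Consequently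
\begin{equation}\label{eq:null}
\text{a loop $\ell$ in $S^3\setminus\Gamma$ is null-homotopic if and only if $\deg(\Theta\circ\ell)=0$.}
\end{equation}
The integer $\deg(\Theta\circ\ell)$ is, up to sign, the linking number of $\ell$ with $\Gamma$, since both define isomorphisms $H_1(S^3\setminus\Gamma)\to\mathbb Z$; only \eqref{eq:null} is used below.

\begin{lemma}\label{lem:halfturn}
Let $b$ be any ball disjoint from $\Gamma$. Then $|b_\perp|>1$, and $\Theta(b)$ lies in the closed arc $I_b\subset S^1$ with midpoint $b_\perp/|b_\perp|$ and half-length $\theta_b=\arcsin(1/|b_\perp|)$. In particular $I_b$ has length less than $\pi$, and $b_U$ is future timelike.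
\end{lemma}

\begin{proof}
We have $\langle b_U,t\rangle=\langle b,t\rangle<0$ for every future null $t\in U$, so $b_U$ is future timelike by (L3) and (L2), and $|b_\perp|^2=1-\langle b_U,b_U\rangle>1$. Let $t\in b$ be scaled so that $|t_\perp|=1$; then $t_U\in H^2$. From $\langle b,t\rangle\ge0$ and (L1),
\[
\langle b_\perp,t_\perp\rangle\ge-\langle b_U,t_U\rangle\ge\sqrt{|b_\perp|^2-1}=|b_\perp|\cos\theta_b.\qedhere
\]
\end{proof}

So a ball that misses $\Gamma$ spans less than half a turn. A ball that also has to avoid the four balls $a_i$ spans at most a quarter turn, and in the most symmetric four-cycle this can be seen at once.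

\begin{example}\label{ex:sym}
Let $e_1,\dots,e_4$ be the standard basis of $\mathbb R^4$, and let $a_1,\dots,a_4$ be the balls of radius $\pi/4$ centered at $e_1,e_2,-e_1,-e_2$; their vectors are $(\pm\sqrt2e_j,1)$. Here $U=\{x_3=x_4=0\}$, $\Gamma$ is the great circle in the $e_1e_2$-plane, and $\Theta(x)$ is the direction of $(x_3,x_4)$. For a further ball $b$ with coordinates $x_1,\dots,x_5$ the conditions $\langle b,a_i\rangle\le-1$ read $\sqrt2|x_j|\le x_5-1$ for $j=1,2$. Hence $x_5\ge1$ and
\[
|b_\perp|^2=1+x_5^2-x_1^2-x_2^2\ge1+x_5^2-(x_5-1)^2=2x_5\ge2 ,
\]
so $\theta_b\le\pi/4$ and $I_b$ has length at most $\pi/2$. Equality forces $x_5=1$ and $x_1=x_2=0$, and then $b$ is tangent to all four $a_i$. A loop contained in four such balls, visited in turn, can therefore wind around $\Gamma$ only if each of them is tangent to all $a_i$. This does happen: the balls of radius $\pi/4$ centered at $e_3,e_4,-e_3,-e_4$ form a second four-cycle, all $16$ cross pairs are tangent, and $\Theta$ has degree $\pm1$ on the great circle in the $e_3e_4$-plane, which these balls cover. This is the configuration that (H2) excludes.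
\end{example}

In a general four-cycle the components $(a_i)_\perp$ need not vanish; the balls lean alternately to one side and to the other. The inequality $|b_\perp|^2\ge2$ is then replaced by a weighted version, and the quarter turn is measured after a linear change of coordinates in $U^\perp$. This does no harm, since a linear isomorphism $\Lambda$ of $U^\perp$ acts on directions by the homeomorphism $\vartheta\mapsto\Lambda\vartheta/|\Lambda\vartheta|$ of $S^1$, which we again denote by $\Lambda$.

\begin{proposition}\label{prop:quarter}
There is a linear isomorphism $\Lambda$ of $U^\perp$, depending only on $a_1,\dots,a_4$, such that for every ball $b\notin\{a_1,\dots,a_4\}$ whose interior is disjoint from the $a_i$, the arc $\Lambda I_b$ has length at most $\pi/2$, with equality only if $b$ is tangent to all four $a_i$.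
\end{proposition}

\begin{proof}
\emph{The map $\Lambda$.} Since $a_i+a_{i+1}\in U$, we have $(a_i)_\perp=(-1)^i\lambda e$ with $\lambda\ge0$ and $e\in U^\perp$ a unit vector; let $e,e'$ be an orthonormal basis of $U^\perp$. The vector $(a_i)_U$ is orthogonal to $t_{i-1}$ and $t_i$, which span a plane of signature $(1,1)$, so it lies on a spacelike line; it is nonzero because $\langle(a_i)_U,t_{i+1}\rangle=\langle a_i,t_{i+1}\rangle<0$. Hence $1-\lambda^2=\langle(a_i)_U,(a_i)_U\rangle>0$. Put $q=\sqrt{1-\lambda^2}$ and define $\Lambda e=e$, $\Lambda e'=qe'$.

\emph{The inequality to be proved.} Let $b$ be as in the statement. It is disjoint from $\Gamma$ by Lemma~\ref{lem:arcs}, so Lemma~\ref{lem:halfturn} applies. Write $b_\perp=xe+ye'$ with $(x,y)=|b_\perp|(\cos\psi,\sin\psi)$, and $\theta=\theta_b$. The endpoints $\vartheta_\pm$ of $I_b$ have angles $\psi\pm\theta$, and $\sin^2\theta=|b_\perp|^{-2}$, so for the linear map $\Lambda$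
\begin{align*}
\langle\Lambda\vartheta_+,\Lambda\vartheta_-\rangle&=\cos(\psi+\theta)\cos(\psi-\theta)+q^2\sin(\psi+\theta)\sin(\psi-\theta)\\
&=(\cos^2\psi-\sin^2\theta)+q^2(\sin^2\psi-\sin^2\theta)=|b_\perp|^{-2}\big[x^2-1+q^2(y^2-1)\big].
\end{align*}
The arc $I_b$ has length less than $\pi$, so it consists of the directions in the convex cone spanned by $\vartheta_\pm$, and $\Lambda I_b$ consists of the directions in the cone spanned by $\Lambda\vartheta_\pm$; its length is the angle between these two vectors. It therefore suffices to show that $x^2-1+q^2(y^2-1)\ge0$, with equality only if $b$ is tangent to all $a_i$. Put $\mu=-\langle b_U,b_U\rangle>0$. Substituting $y^2-1=\mu-x^2$ and $1-q^2=\lambda^2$ turns the inequality into $q^2\mu\ge1-\lambda^2x^2$. This holds strictly if $|\lambda x|\ge1$. Otherwise put $k_1=(1-\lambda x)/q>0$ and $k_2=(1+\lambda x)/q>0$; we must show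
\begin{equation}\label{eq:mu}
\mu\ge k_1k_2,\quad\text{with equality only if $b$ is tangent to all $a_i$.}
\end{equation}

\emph{A normal form in $U$.} Let $n_i=(a_i)_U/q$. Then $\langle n_i,n_i\rangle=1$ and $\langle n_i,n_{i+1}\rangle=(-1+\lambda^2)/q^2=-1$. Also $\langle n_1,n_3\rangle=(\langle a_1,a_3\rangle-\lambda^2)/q^2\le-1$, and the same holds for $n_2,n_4$; write $\langle n_1,n_3\rangle=-1-2\kappa$ and $\langle n_2,n_4\rangle=-1-2\kappa'$ with $\kappa,\kappa'\ge0$. Put $m_1=\frac12(n_1-n_3)$, $m_2=\frac12(n_2-n_4)$, $g_1=\frac12(n_1+n_3)$, $g_2=\frac12(n_2+n_4)$. Since the $n_i$ are unit vectors, $\langle g_j,m_j\rangle=0$. Since all four products between $\{n_1,n_3\}$ and $\{n_2,n_4\}$ equal $-1$, we get $\langle m_1,m_2\rangle=\langle g_1,m_2\rangle=\langle g_2,m_1\rangle=0$ and $\langle g_1,g_2\rangle=-1$. Finally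
\[
\langle m_1,m_1\rangle=1+\kappa,\quad\langle m_2,m_2\rangle=1+\kappa',\quad\langle g_1,g_1\rangle=-\kappa,\quad\langle g_2,g_2\rangle=-\kappa'.
\]
So $m_1,m_2$ are orthogonal and spacelike, and $g_1,g_2$ lie on the timelike line orthogonal to them in $U$. Let $g$ be the future unit vector on this line and $g_j=\gamma_jg$. Then $\gamma_1\gamma_2=1$, $\gamma_1^2=\kappa$, $\gamma_2^2=\kappa'$, so $\kappa\kappa'=1$; and $\gamma_1,\gamma_2>0$ because $2q(g_1+g_2)=(a_1+\dots+a_4)_U=t_1+t_3$ is future. Therefore
\[
n_1,n_3=\sqrt\kappa\,g\pm m_1,\qquad n_2,n_4=g/\sqrt\kappa\pm m_2,\qquad|m_1|=\sqrt{1+\kappa},\qquad|m_2|=\sqrt{(1+\kappa)/\kappa}.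
\]
Example~\ref{ex:sym} is the case $\lambda=0$, $\kappa=1$.

\emph{Proof of \eqref{eq:mu}.} Since $\langle b,a_i\rangle=q\langle b_U,n_i\rangle+(-1)^i\lambda x$, the condition $\langle b,a_i\rangle\le-1$ says that $-\langle b_U,n_i\rangle\ge k_1$ for odd $i$ and $\ge k_2$ for even $i$, and tangency means equality. Write $b_U=Gg+h_1m_1/|m_1|+h_2m_2/|m_2|$, so that $\mu=G^2-h_1^2-h_2^2$, and put $A=\sqrt\kappa\,G$. The four conditions become
\[
A-k_1\ge\sqrt{1+\kappa}\,|h_1|,\qquad G-\sqrt\kappa\,k_2\ge\sqrt{1+\kappa}\,|h_2| .
\]
In particular $A\ge k_1$ and $A\ge\kappa k_2$, so $2A\ge k_1+\kappa k_2$. Using $\kappa G^2=A^2$,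
\begin{align*}
(1+\kappa)\mu&\ge(1+\kappa)G^2-(A-k_1)^2-(G-\sqrt\kappa\,k_2)^2=2A(k_1+k_2)-k_1^2-\kappa k_2^2\\
&\ge(k_1+\kappa k_2)(k_1+k_2)-k_1^2-\kappa k_2^2=(1+\kappa)k_1k_2 .
\end{align*}
Equality forces $2A=k_1+\kappa k_2$, hence $A=k_1=\kappa k_2$ and $h_1=h_2=0$. Then $-\langle b_U,n_i\rangle$ equals $A=k_1$ for odd $i$ and $A/\kappa=k_2$ for even $i$, so $b$ is tangent to all $a_i$.
\end{proof}

\begin{corollary}\label{cor:unlink}
Let $a_1,\dots,a_4$ and $b_1,\dots,b_4$ be four-cycles made of eight distinct balls with pairwise disjoint interiors, and suppose that not all $16$ pairs $a_i,b_j$ are tangent. Let $\Gamma$ and $\Theta$ belong to $a_1,\dots,a_4$, and let $\ell$ be a loop that consists of four consecutive paths, the $j$th contained in $b_j$. Then $\ell$ avoids $\Gamma$ and $\deg(\Theta\circ\ell)=0$.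
\end{corollary}

\begin{proof}
The $b_j$ are disjoint from $\Gamma$ by Lemma~\ref{lem:arcs}. Along the $j$th path the direction $\Lambda\Theta$ stays in the arc $\Lambda I_{b_j}$, so a continuous lift of its angle changes by at most $\pi/2$, and by less for at least one $j$. The total change is a multiple of $2\pi$ of absolute value less than $2\pi$, hence $0$. As $\Lambda$ is a homeomorphism of $S^1$, the degree of $\Theta\circ\ell$ is $0$ as well.
\end{proof}

\section{A special square in each small shell}\label{sec:top}

From now on $(P_v)$ satisfies the hypotheses of Theorem~\ref{thm:strong}. We draw the $2$-skeleton of $\mathbb X$ in $\mathbb R^3$, following the balls, by a map $F$. If $F$ were an embedding, the surface $F(\partial Q_n)$ would separate $F(u)$ from $F(v)$ whenever $\|u\|<n<\|v\|$. It is not: edges may pierce the disks that span the holes. The aim is an identity, Proposition~\ref{prop:parity}, which says that separation holds mod $2$ once the piercings are counted.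

\subsection{A chart in which all balls are convex}

We want to project stereographically from a point outside all balls. We recall Sierpi\'nski's theorem: a compact connected Hausdorff space is not a countable union of pairwise disjoint closed sets of which at least two are nonempty.

\begin{lemma}\label{lem:uncovered}
The set $S^3\setminus\bigcup_vP_v$ contains two distinct points $\xi_1,\xi_2$.
\end{lemma}

\begin{proof}
Take $y\in\operatorname{int}P_u$ and $y'\in\operatorname{int}P_w$ with $u\ne w$. Every other point of $S^3$ lies on exactly one circle through $y$ and $y'$, so there are uncountably many circular arcs from $y$ to $y'$ that pairwise meet only at their endpoints. Two balls of the family meet in at most one point by Lemma~\ref{lem:contact}, so the contact points are countable, and all but countably many of the arcs avoid them. On such an arc $J$ the sets $J\cap P_v$ are closed and pairwise disjoint, and two are nonempty. By Sierpi\'nski's theorem they do not cover $J$. An uncovered point is not an endpoint, so two arcs give two points.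
\end{proof}

Fix $\xi_1,\xi_2$; the reason for having two appears in Section~\ref{sec:end}. In this section and the next we fix $\xi\in\{\xi_1,\xi_2\}$ and identify $S^3\setminus\{\xi\}$ with $\mathbb R^3$ by stereographic projection from $\xi$. Every $P_v$ becomes a Euclidean ball, hence is convex. For adjacent $u,v$ let $t_{uv}$ be the contact point of $P_u$ and $P_v$, which exists by (H1). If $s$ is a square with vertices $v_1,\dots,v_4$ in cyclic order, the balls $P_{v_i}$ form a four-cycle; let $\Gamma_s$, $\Theta_s$ be its circle and angle, and $P_s=\bigcup_iP_{v_i}$. By Lemma~\ref{lem:arcs}, $\Gamma_s\subset P_s$, so $\Gamma_s$ misses $\xi$ and is a Euclidean circle. Let $\Pi_s$ be the convex hull of the four contact points $t_{v_iv_{i+1}}$, a quadrilateral in the plane of $\Gamma_s$.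

\subsection{The map $F$}

Define a continuous map $F$ from the $2$-skeleton of $\mathbb X$ to $\mathbb R^3$ cell by cell (Figure~\ref{fig:square}). Choose $F(v)\in\operatorname{int}P_v$ off the countably many planes of the circles $\Gamma_s$. Map the edge $uv$ onto the broken segment from $F(u)$ through $t_{uv}$ to $F(v)$. For a square $s$, the loop $F|_{\partial s}$ is a concatenation of four paths, the $i$th running from $t_{v_{i-1}v_i}$ through $F(v_i)$ to $t_{v_iv_{i+1}}$ inside $P_{v_i}$. Deform the $i$th path linearly, with fixed endpoints, to the side of $\Pi_s$ with the same endpoints, and then contract the boundary of $\Pi_s$ linearly to a point of $\Pi_s$. This null-homotopy defines $F$ on $s$, and $F(s)\subset\Pi_s\cup P_s$.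

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]
\fill[gray!25] (1,0)--(0,1)--(-1,0)--(0,-1)--cycle;
\draw (1,1) circle (1);
\draw (-1,1) circle (1);
\draw (-1,-1) circle (1);
\draw (1,-1) circle (1);
\draw[very thick] (0,0) circle (1);
\draw[dashed] (1,0)--(1.25,1.15)--(0,1)--(-1.05,1.3)--(-1,0)--(-1.25,-1.05)--(0,-1)--(1.15,-1.25)--cycle;
\fill (1,0) circle (0.04) (0,1) circle (0.04) (-1,0) circle (0.04) (0,-1) circle (0.04);
\fill (1.25,1.15) circle (0.03) (-1.05,1.3) circle (0.03) (-1.25,-1.05) circle (0.03) (1.15,-1.25) circle (0.03);
\node at (0,0) {$\Pi_s$};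
\node at (0.9,0.82) {$\Gamma_s$};
\node at (1.4,1.4) {$F(v_1)$};
\node at (-1.2,1.55) {$F(v_2)$};
\node at (-1.4,-1.3) {$F(v_3)$};
\node at (1.3,-1.5) {$F(v_4)$};
\end{tikzpicture}
\caption{The four balls of a square $s$, here of equal size, projected to the plane of their contact points. The circle $\Gamma_s$ (thick) passes through the contact points and is covered by the balls. The loop $F(\partial s)$ is dashed. The disk $F(s)$ consists of the quadrilateral $\Pi_s$ (shaded), which spans the hole between the balls, and four triangles, one in each ball.}
\label{fig:square}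
\end{figure}

We record what will be used.
\begin{itemize}
\item[(F1)] $F(uv)\subset\operatorname{int}P_u\cup\operatorname{int}P_v\cup\{t_{uv}\}$. Hence, by Lemma~\ref{lem:contact}, $F(uv)$ is disjoint from $P_w$ for every $w\ne u,v$.
\item[(F2)] If $\sigma,\tau$ are disjoint cells with $\dim\sigma+\dim\tau\le2$, then $F(\sigma)\cap F(\tau)=\emptyset$. If both have dimension at most $1$, this follows from (F1) and the disjointness of interiors. For a vertex $v\notin s$, the point $F(v)$ lies neither in $\Pi_s$, by its choice, nor in $P_s$.
\item[(F3)] $F(\sigma)$ lies in the convex hull of the balls of the vertices of $\sigma$.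
\item[(F4)] The loop $F|_{\partial s}$ is homotopic inside $P_s$ to $\Gamma_s$ traversed once: deform the $i$th path linearly, with fixed endpoints, to the arc $\Gamma_s\cap P_{v_i}$ of Lemma~\ref{lem:arcs}.
\end{itemize}

\subsection{Degrees and linking mod $2$}

All chains, cochains and homology groups have coefficients in $\mathbb Z_2$, and chains are finite. If $W$ is a cell complex, $G\colon W\to S^2$ a map and $z$ a cellular $2$-cycle of $W$, let $\deg_2(G,z)\in H_2(S^2)=\mathbb Z_2$ be the image of the class of $z$. It is additive in $z$, unchanged by homotopies of $G$, and zero if $z$ is a boundary in $W$ or if $G$ omits a point of $S^2$ on the cells of $z$. For loops $\ell,\ell'\colon S^1\to\mathbb R^3$ with disjoint images, $\operatorname{lk}_2(\ell,\ell')$ is the mod $2$ degree of the Gauss map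
\[
(x,y)\mapsto\frac{\ell'(y)-\ell(x)}{|\ell'(y)-\ell(x)|}
\]
on the fundamental cycle of the torus $S^1\times S^1$. It does not change when one loop is deformed in the complement of the other.

\begin{lemma}\label{lem:lk}
\begin{itemize}
\item[(a)] If $\ell$ is a loop in $\mathbb R^3\setminus\Gamma_s$ with $\deg(\Theta_s\circ\ell)=0$, then $\operatorname{lk}_2(\ell,\Gamma_s)=0$.
\item[(b)] If $s,s'$ are disjoint squares, then $\operatorname{lk}_2(F|_{\partial s'},F|_{\partial s})=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:null}, $\ell$ is null-homotopic in $S^3\setminus\Gamma_s$. Removing the point $\xi$ from this $3$-manifold does not change the fundamental group, by van Kampen's theorem, since a punctured $3$-ball is simply connected. So $\ell$ extends to a map of the disk $D^2$ into $\mathbb R^3\setminus\Gamma_s$, and the Gauss map extends to $D^2\times S^1$, whose boundary is the torus.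

(b) By (H2), Corollary~\ref{cor:unlink} applies to the four-cycles of $s$ and $s'$ and the loop $F|_{\partial s'}$, so $\operatorname{lk}_2(F|_{\partial s'},\Gamma_s)=0$ by (a). By (F1) the loop $F|_{\partial s'}$ avoids $P_s$, and (F4) lets us replace $\Gamma_s$ by $F|_{\partial s}$.
\end{proof}

Part (b) is the essential use of (H2).

\subsection{The deleted product}

Both ``the surface $F(\partial Q_n)$ surrounds $F(u)$'' and ``two loops are linked'' are statements about degrees of Gauss maps. To relate them we put all these Gauss maps on one space. The \emph{deleted product} $\tilde{\mathbb X}\subset\mathbb X\times\mathbb X$ is the subcomplex formed by the cells $\sigma\times\tau$ with $\sigma\cap\tau=\emptyset$. Its boundary operator is $\partial(\sigma\times\tau)=\partial\sigma\times\tau+\sigma\times\partial\tau$. The swap $T(x,y)=(y,x)$ maps $\sigma\times\tau$ to the different cell $\tau\times\sigma$; it acts on cochains by $(T\nu)(z)=\nu(Tz)$. Let $Z$ be the $2$-skeleton of $\tilde{\mathbb X}$. By (F2) the map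
\[
\tilde F\colon Z\to S^2,\qquad\tilde F(x,y)=\frac{F(y)-F(x)}{|F(y)-F(x)|},
\]
is well defined, and it is \emph{equivariant}: $\tilde F\circ T=-\tilde F$. The next lemma encodes the degree of $\tilde F$ and its equivariance in three cochains; $\delta$ is the coboundary, $(\delta\nu)(z)=\nu(\partial z)$, and $1$ is the $0$-cochain with value $1$ on every vertex.

\begin{lemma}\label{lem:cochains}
There are cellular $i$-cochains $\nu_i$ on $\tilde{\mathbb X}$, $i=0,1,2$, with
\begin{equation}\label{eq:chain}
\nu_0+T\nu_0=1,\qquad\delta\nu_0=\nu_1+T\nu_1,\qquad\delta\nu_1=\nu_2+T\nu_2,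
\end{equation}
and $\nu_2(z)=\deg_2(\tilde F,z)$ for every cellular $2$-cycle $z$.
\end{lemma}

\begin{proof}
Give $S^2$ the cell structure with skeleta $S^0\subset S^1\subset S^2$ and two cells $e^i_+,e^i_-$ in each dimension, interchanged by the antipodal map; then $\partial e^i_\pm=e^{i-1}_++e^{i-1}_-$ for $i=1,2$. We deform $\tilde F$ through equivariant maps to a cellular map. Choose one cell from each pair $\{z,Tz\}$ of cells of $Z$; every deformation below is chosen on the selected cell and defined on its partner by equivariance. First move the images of the $0$-cells along paths into $S^0$, and extend this homotopy over the $1$-cells and then over the $2$-cells, using that a homotopy on the boundary of a cell extends to the cell. Each $1$-cell now maps to a path with endpoints in $S^0$; as $S^2$ is simply connected, this path can be deformed with fixed endpoints into $S^1$. Extend this homotopy over the $2$-cells. The result $\tilde F'$ is cellular and equivariant, so it induces a chain map that intertwines $T$ with the antipodal map.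

Let $\nu_i$ be the pullback of the cochain that is $1$ on $e^i_+$ and $0$ on $e^i_-$. On $S^2$ both sides of each identity in \eqref{eq:chain} take the value $1$ on each of the two cells of the relevant dimension, so the identities hold there and pull back. The image of a $2$-cycle $z$ is a $2$-cycle of $S^2$, that is, a multiple of the fundamental cycle $e^2_++e^2_-$; the coefficient is $\nu_2(z)$, and it is the degree.
\end{proof}

\subsection{Crossing numbers}

The cochain $\nu_2$ need not be a cocycle, because $\tilde F$ need not extend over the $3$-cells of $\tilde{\mathbb X}$. These are of four types, $e\times s$, $s\times e$, $v\times K$, $K\times v$, where $v,e,s,K$ denote a vertex, an edge, a square and a cube. For a disjoint edge $e$ and square $s$ put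
\[
o(e,s)=\nu_2\big(\partial(e\times s)\big)=\nu_2\big(\partial(s\times e)\big);
\]
the two values agree because $\nu_2+T\nu_2=\delta\nu_1$ vanishes on cycles. If $F(e)\cap F(s)=\emptyset$, the Gauss map extends to $e\times s$ and $o(e,s)=0$. So $o(e,s)=1$ records that the edge pierces the disk $F(s)$.

For a cell $\sigma$ let $\mathbb X_\sigma$ be the subcomplex of all cells disjoint from $\sigma$.

\begin{lemma}\label{lem:complement}
The complex $\mathbb X_\sigma$ is connected and $H_1(\mathbb X_\sigma)=0$. Thus any two vertices outside $\sigma$ are joined by a lattice path avoiding $\sigma$, and every $1$-cycle in $\mathbb X_\sigma$ is a finite sum of boundaries of squares disjoint from $\sigma$.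
\end{lemma}

\begin{proof}
Let $\sigma=\prod_i[\sigma_i^-,\sigma_i^+]$ and let $N$ be the open box $\prod_i(\sigma_i^--1,\sigma_i^++1)$. A cell disjoint from $\sigma$ has a factor disjoint from the corresponding factor of $\sigma$, hence at distance at least $1$ from it; so the cell misses $N$. Conversely, if $x\notin N$, say $x_i\ge\sigma_i^++1$, then the $i$th factor of the smallest cell containing $x$ lies in $[\sigma_i^++1,\infty)$, so that cell is disjoint from $\sigma$; the case $x_i\le\sigma_i^--1$ is symmetric. Thus $\mathbb X_\sigma=\mathbb R^3\setminus N$, which deformation retracts radially onto the $2$-sphere $\partial N$.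
\end{proof}

For disjoint squares $s,s'$, Lemmas~\ref{lem:cochains} and \ref{lem:lk}(b) give
\[
\sum_{e\subset\partial s'}o(e,s)=\nu_2\big(\partial(\partial s'\times s)\big)=\nu_2(\partial s'\times\partial s)=\operatorname{lk}_2(F|_{\partial s'},F|_{\partial s})=0 .
\]
By Lemma~\ref{lem:complement}, $o(\cdot,s)$ then sums to $0$ over every $1$-cycle in $\mathbb X_s$. Hence for vertices $u,v\notin s$ the \emph{crossing number}
\[
\chi_{uv}(s)=\sum_{e\in\gamma}o(e,s)\in\mathbb Z_2,\qquad\text{$\gamma$ a lattice path from $u$ to $v$ avoiding $s$,}
\]
with edges counted as often as they are traversed, does not depend on $\gamma$. This independence is what makes one square work for all paths.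

\subsection{The parity identity}

We write $\partial Q_n$ also for the $2$-cycle that is the sum of all squares in the boundary of $Q_n$. If $\|w\|\ne n$, then $w\times\partial Q_n$ is a $2$-cycle in $\tilde{\mathbb X}$, and $\nu_2(w\times\partial Q_n)$ is the parity of the number of times that $F(\partial Q_n)$ surrounds $F(w)$.

\begin{proposition}\label{prop:parity}
If $\|u\|<n<\|v\|$, then
\[
\nu_2(u\times\partial Q_n)+\nu_2(v\times\partial Q_n)+\sum_{s\subset\partial Q_n}\chi_{uv}(s)=1 .
\]
\end{proposition}

As a check, take the standard packing and the inclusion map in place of $F$; it has (F1)--(F4). All $o(e,s)$ vanish, the Gauss map of $u\times\partial Q_n$ is a homeomorphism onto $S^2$, that of $v\times\partial Q_n$ is not onto, and the identity reads $1+0+0=1$. In general we add to $\nu_2$ corrections that make it a cocycle. They must be invariant under $T$, so that the last relation in \eqref{eq:chain} survives. The three relations then force the value $1$ on the ``antipodal sphere'' $\{(-y,y):y\in\partial Q_n\}$, as in the Borsuk--Ulam theorem, and this sphere is homologous to $u\times\partial Q_n$.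

\begin{proof}
\emph{Step 1: the cells $e\times s$ and $s\times e$.} For each square $s$ fix a vertex $v_s\notin s$ and put $\eta(w,s)=\chi_{v_sw}(s)$ for $w\notin s$. By path independence, $o(e,s)=\eta(e^+,s)+\eta(e^-,s)$ for an edge $e$ disjoint from $s$ with endpoints $e^\pm$, and $\chi_{uv}(s)=\eta(u,s)+\eta(v,s)$. Regard $\eta$ as the $2$-cochain with $\eta(w\times s)=\eta(s\times w)=\eta(w,s)$ and $\eta(e\times e')=0$; then $T\eta=\eta$. Since $\partial(e\times s)=e^+\times s+e^-\times s+e\times\partial s$, we have $\eta(\partial(e\times s))=o(e,s)$, and so $\nu'=\nu_2+\eta$ vanishes on $\partial(e\times s)$ and, by the same computation, on $\partial(s\times e)$.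

\emph{Step 2: the cells $w\times K$ and $K\times w$.} Let $K$ be a cube. If $e$ is an edge disjoint from $K$, then
\[
\nu'(e^+\times\partial K)+\nu'(e^-\times\partial K)=\nu'\big(\partial(e\times\partial K)\big)=\sum_{s\subset\partial K}\nu'\big(\partial(e\times s)\big)=0 .
\]
As $\mathbb X_K$ is connected, $\omega(K)=\nu'(w\times\partial K)$ does not depend on the vertex $w\notin K$. Choose $\beta(s)\in\mathbb Z_2$ with $\sum_{s\subset\partial K}\beta(s)=\omega(K)$ for all $K$, as follows. Let $\beta=0$ on squares not orthogonal to the first axis. In each column of cubes $K_j=[j,j+1]\times s_*$ with faces $s_j=\{j\}\times s_*$, where $s_*$ is a unit square in the last two coordinates, let $\beta(s_0)=0$ and solve $\beta(s_j)+\beta(s_{j+1})=\omega(K_j)$ recursively in both directions. Regard $\beta$ as the $2$-cochain with $\beta(w\times s)=\beta(s\times w)=\beta(s)$ and $\beta(e\times e')=0$, and put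
\[
\hat\nu=\nu_2+\eta+\beta .
\]
Since $\beta(\partial(e\times s))=\beta(\partial(s\times e))=2\beta(s)=0$, the cochain $\hat\nu$ still vanishes on these boundaries, and $\hat\nu(w\times\partial K)=2\omega(K)=0$. Because $T\eta=\eta$ and $T\beta=\beta$, we have $\hat\nu+T\hat\nu=\delta\nu_1$, so $\hat\nu(\partial K\times w)=\hat\nu(w\times\partial K)+\nu_1(\partial(w\times\partial K))=0$. Thus $\hat\nu$ is a cocycle on $\tilde{\mathbb X}$.

\emph{Step 3: $\hat\nu(0\times\partial Q_n)=1$.} For a cell or chain $\tau$ in $\partial Q_n$ let $-\tau$ be its image under $x\mapsto-x$. A cell $\tau=\prod_i\tau_i$ of $\partial Q_n$ has a factor $\tau_i$ equal to $\{n\}$ or $\{-n\}$, so $\tau$ is disjoint from the box $\operatorname{Box}(\tau)=\prod_i\operatorname{hull}\big(\{0\}\cup(-\tau_i)\big)$, which contains $0$ and $-\tau$. Hence $(-\tau)\times\tau\subset\operatorname{Box}(\tau)\times\tau$ are contractible subcomplexes of $\tilde{\mathbb X}$, and both shrink when $\tau$ is replaced by a face.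

The antipodal sphere is not a subcomplex, so we approximate it by a chain map $\Phi\colon C_*(\partial Q_n)\to C_*(\tilde{\mathbb X})$ such that $\Phi(\tau)$ is a chain in $(-\tau)\times\tau$ and $\Phi(-\tau)=T\Phi(\tau)$. On vertices let $\Phi(y)=(-y)\times y$. Inductively, for one cell $\tau$ of each pair $\{\tau,-\tau\}$ the chain $\Phi(\partial\tau)$ is a cycle in the contractible complex $(-\tau)\times\tau$ (a sum of two vertices if $\tau$ is an edge); choose $\Phi(\tau)$ there with $\partial\Phi(\tau)=\Phi(\partial\tau)$, and put $\Phi(-\tau)=T\Phi(\tau)$, which lies in $\tau\times(-\tau)$ and has boundary $T\Phi(\partial\tau)=\Phi(\partial(-\tau))$. Let $\Psi(\tau)=0\times\tau$, also a chain map. Both $\Phi(\tau)$ and $\Psi(\tau)$ lie in $\operatorname{Box}(\tau)\times\tau$, so the acyclic carrier argument applies: by induction on dimension one solves $\partial D(\tau)=\Phi(\tau)+\Psi(\tau)+D(\partial\tau)$ with $D(\tau)$ a chain in $\operatorname{Box}(\tau)\times\tau$, the right side being a cycle there (a sum of two vertices if $\tau$ is a vertex). Summing over squares, $\Phi(\partial Q_n)+\Psi(\partial Q_n)=\partial D(\partial Q_n)$,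 so $\hat\nu(0\times\partial Q_n)=\hat\nu(\Phi(\partial Q_n))$.

Let $Y_2$ be the sum of the squares of $\partial Q_n$ in $\{x_3\ge0\}$; its boundary is the closed lattice path of length $8n$ that forms $\partial Q_n\cap\{x_3=0\}$. Let $Y_1$ be one half of this path, from $Y_0=(n,0,0)$ to $-Y_0$. Then $\partial Q_n=Y_2+(-Y_2)$, $\partial Y_2=Y_1+(-Y_1)$ and $\partial Y_1=Y_0+(-Y_0)$. Using the equivariance of $\Phi$ and descending through \eqref{eq:chain},
\begin{align*}
\hat\nu\big(\Phi(\partial Q_n)\big)&=(\hat\nu+T\hat\nu)(\Phi Y_2)=\nu_1(\Phi\,\partial Y_2)=(\nu_1+T\nu_1)(\Phi Y_1)\\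
&=\nu_0(\Phi\,\partial Y_1)=(\nu_0+T\nu_0)(\Phi Y_0)=1 .
\end{align*}

\emph{Step 4.} If $\gamma_0$ is a lattice path from $0$ to $u$ in $Q_{n-1}$, then $\partial(\gamma_0\times\partial Q_n)=0\times\partial Q_n+u\times\partial Q_n$, so $\hat\nu(u\times\partial Q_n)=1$. Also $v\times\partial Q_n$ is the boundary of the sum of the cells $v\times K$ with $K\subset Q_n$, so $\hat\nu(v\times\partial Q_n)=0$. In the sum of these two equations the terms $\beta(s)$ cancel and the terms $\eta(u,s)+\eta(v,s)$ give $\chi_{uv}(s)$.
\end{proof}

\subsection{The special square}

For a lattice path $\gamma$ from $u$ to $v$ and a curve $\alpha$ from $F(v)$ to $F(u)$, let $F(\gamma)\cdot\alpha$ be the loop that follows $F(\gamma)$ and returns along $\alpha$.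

\begin{corollary}\label{cor:special}
Let $\|u\|<n<\|v\|$, and let $B\subset\mathbb R^3$ be a closed Euclidean ball with $P_w\subset B$ for all $w\in\Sigma_n$ and $F(u),F(v)\notin B$. Then there is a square $s\subset\partial Q_n$ such that $\operatorname{lk}_2(F(\gamma)\cdot\alpha,\Gamma_s)=1$ for every lattice path $\gamma$ from $u$ to $v$ avoiding $s$ and every curve $\alpha$ from $F(v)$ to $F(u)$ in $\mathbb R^3\setminus B$.
\end{corollary}

\begin{proof}
By (F3), $F(\partial Q_n)\subset B$. The directions from a point outside $B$ to points of $B$ lie in an open hemisphere, so $\tilde F$ is not onto on $u\times\partial Q_n$ or on $v\times\partial Q_n$, and the first two terms in Proposition~\ref{prop:parity} vanish. Hence $\chi_{uv}(s)=1$ for some $s\subset\partial Q_n$.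

Let $\gamma,\alpha$ be as in the statement. Parametrize $\ell=F(\gamma)\cdot\alpha$ by a circle $I_\gamma\cup I_\alpha$ made of two arcs with common endpoints $x_u,x_v$, with $I_\gamma$ subdivided according to the edges of $\gamma$. The Gauss map $G(x,y)=(F(y)-\ell(x))/|F(y)-\ell(x)|$ is defined on the complex $W=(I_\gamma\times\partial s)\cup(I_\alpha\times s)$, by (F2) and because $F(s)\subset B$ is disjoint from $\alpha$. Consider the $2$-cycles
\[
z_\gamma=(x_u+x_v)\times s+I_\gamma\times\partial s,\qquad z_\alpha=(x_u+x_v)\times s+I_\alpha\times\partial s .
\]
On the cells of $z_\gamma$ the map $G$ factors through $\tilde F$, and $z_\gamma$ maps to the cycle $\partial(\gamma\times s)$ of $\tilde{\mathbb X}$; so $\deg_2(G,z_\gamma)=\nu_2(\partial(\gamma\times s))=\chi_{uv}(s)=1$. The cycle $z_\alpha$ is the boundary of $I_\alpha\times s\subset W$ and has degree $0$. Their sum is the torus $(I_\gamma\cup I_\alpha)\times\partial s$, so $\operatorname{lk}_2(\ell,F|_{\partial s})=1$. Finally $P_s$ is disjoint from $F(\gamma)$ by (F1) and from $\alpha$ since $P_s\subset B$, so (F4) replaces $F|_{\partial s}$ by $\Gamma_s$.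
\end{proof}

\section{The toll for passing through a hole}\label{sec:toll}

We stay in the same chart. Let $r_w$ be the Euclidean radius of $P_w$, and let $z_s$ and $R_s$ be the center and radius of $\Gamma_s$. A chain of balls that comes from far away, links $\Gamma_s$ and leaves again should have length comparable to $R_s$ near $\Gamma_s$, so we charge each ball near $\Gamma_s$ its radius in units of $R_s$. Balls much larger than $R_s$ cannot be charged, because we will need the total cubed charge to be bounded by a volume. We therefore define
\[
m_s(w)=\begin{cases}r_w/R_s&\text{if $P_w\cap B(z_s,2R_s)\ne\emptyset$ and $r_w\le200R_s$,}\\0&\text{otherwise,}\end{cases}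
\]
and must show that large balls do not offer a free passage. Both this and the volume bound rest on the fact that one ball of $s$ occupies a definite amount of room next to $\Gamma_s$.

\begin{lemma}\label{lem:fat}
For each square $s$ there is a ball $B'_s$ of radius $R_s/\sqrt2$ contained in $B(z_s,3R_s)$ and in $P_a$ for some $a\in s$.
\end{lemma}

\begin{proof}
One of the four arcs $\Gamma_s\cap P_a$, $a\in s$, that cover $\Gamma_s$ has angle at least $\pi/2$, so it contains two points at distance $\sqrt2R_s$, and $r_a\ge R_s/\sqrt2$. Shrink $P_a$ to radius $R_s/\sqrt2$ by a homothety centered at a point of this arc. The resulting ball lies in $P_a$ and meets $\Gamma_s$, so it lies in $\bar B(z_s,(1+\sqrt2)R_s)$.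
\end{proof}

\begin{lemma}\label{lem:toll}
Let $\gamma=(w_0,\dots,w_l)$ be a simple lattice path avoiding $s$, with $P_{w_0}$ and $P_{w_l}$ disjoint from $B(z_s,2R_s)$, and let $\alpha$ be a curve from $F(w_l)$ to $F(w_0)$ in $\mathbb R^3\setminus B(z_s,2R_s)$. If $\operatorname{lk}_2(F(\gamma)\cdot\alpha,\Gamma_s)=1$, then $\sum_{w\in\gamma}m_s(w)\ge1/100$.
\end{lemma}

\begin{proof}
Choose coordinates with $z_s=0$, $R_s=1$, and suppose that the sum is less than $1/100$. Call a vertex $w$ of $\gamma$ \emph{outer} if $P_w\cap B(0,2)=\emptyset$; otherwise call it \emph{small} if $r_w\le200$ and \emph{big} if $r_w>200$. The diameters of the small balls add up to less than $0.02$. The idea is that two big balls look like half-spaces near the origin and cannot almost touch there. The path can then enter the region near $\Gamma_s$ only inside one big ball at a time, and a single ball makes less than half a turn.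

\emph{Claim: there are no big vertices $w\ne w'$ and points $y\in P_w$, $y'\in P_{w'}$ with $|y|,|y'|\le3$ and $|y-y'|\le0.02$.} Suppose there are. Separate the two balls by a plane: let $h$ be an affine function with unit gradient $\mathbf n$, $h\ge0$ on $P_w$, $h\le0$ on $P_{w'}$. Write $P_w=\bar B(z,r)$. Then $0\le h(y)\le h(y')+0.02\le0.02$, and $r\le h(z)\le r+0.02$, since $z-r\mathbf n\in P_w$ and $|z-y|\le r$. So the component of $y-z$ along $\mathbf n$ has length at least $r-0.02$, and the component orthogonal to $\mathbf n$ has squared length at most $r^2-(r-0.02)^2\le0.04r$. Let $|x|\le3$ and $h(x)\ge1/4$. Then $|x-y|\le6$, so the component of $x-z$ orthogonal to $\mathbf n$ has squared length at most $(6+0.2\sqrt r)^2\le72+0.08r$, while $0\le r-6.02\le h(z)-h(x)\le r-0.23$. Hence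
\[
|x-z|^2\le(r-0.23)^2+72+0.08r\le r^2-0.38r+72.1<r^2
\]
because $0.38\,r>76$. So $x\in\operatorname{int}P_w$. The same argument with $-h$, $y'$, $P_{w'}$ shows that $|x|\le3$ and $h(x)\le-1/4$ imply $x\in\operatorname{int}P_{w'}$. On the interior of the ball $B'_s\subset B(0,3)\cap P_a$ of Lemma~\ref{lem:fat} the values of $h$ fill an interval of length $\sqrt2>1/2$, so $|h|>1/4$ somewhere in it. Thus $\operatorname{int}P_a$ meets $\operatorname{int}P_w$ or $\operatorname{int}P_{w'}$. This is impossible, since $a\in s$ and $\gamma$ avoids $s$.

\emph{Blocks.} Let $O=\{|x|\ge3/2\}\cup\{\xi\}$, a ball of $S^3$ disjoint from $\Gamma_s$. Cut $\gamma$ into blocks: single big vertices, and \emph{runs}, that is, maximal sequences of consecutive vertices that are not big. If a run contains an outer vertex, then every point of its balls is joined to an outer ball through small balls, so it has norm at least $2-0.02$, and all balls of the run lie in $O$. A run without outer vertex cannot occur. Indeed, $w_0$ and $w_l$ are outer, so such a run is preceded and followed by big vertices, which are distinct because $\gamma$ is simple. The contact points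 of these two big balls with the run have norm at most $2.02$ and mutual distance at most $0.02$, against the claim. If two big vertices are consecutive, the claim with $y=y'$ shows that their contact point has norm greater than $3$. So $\gamma$ begins and ends with runs, all balls of runs lie in $O$, and the contact point between consecutive blocks always lies in $O$.

\emph{Winding.} By Lemma~\ref{lem:halfturn}, $\Theta_s(O)$ lies in an arc of length less than $\pi$, whose preimage in $\mathbb R$ is a union of intervals $J_j=J_0+2\pi j$ of length less than $\pi$, separated by gaps longer than $\pi$. All balls of $\gamma$ are disjoint from $\Gamma_s$ by Lemma~\ref{lem:arcs}. Lift the angle $\Theta_s$ continuously along $F(\gamma)\cdot\alpha$. Whenever the curve is in $O$ the lift lies in some $J_j$; call $j$ the index. Along the part of the curve in a run, and along $\alpha$, the curve stays in $O$ and the index is constant. Along the part in a big ball $P_w$, which begins and ends in $O$, the angle stays in the arc $I_{P_w}$, so the lift changes by less than $\pi$ and the index is the same at both ends. Hence the initial and final values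 of the lift lie in the same $J_j$; they differ by a multiple of $2\pi$, so they are equal. Thus $\Theta_s$ has degree $0$ on the loop, and Lemma~\ref{lem:lk}(a) contradicts the hypothesis.
\end{proof}

For one square, all charged balls lie in $\bar B(z_s,402R_s)$, so $\sum_wm_s(w)^3\le402^3$. For $M$ squares these neighborhoods may overlap heavily, and the triangle inequality in $\ell^3$ would only give $CM^3$. The disjoint cores $B'_s$ reduce this to $CM$. We recall the Hardy--Littlewood theorem: if $\mathcal Mf(x)$ is the supremum of the averages of $|f|$ over balls containing $x$, then $\|\mathcal Mf\|_{L^p}\le C_p\|f\|_{L^p}$ on $\mathbb R^3$ for $1<p\le\infty$.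

\begin{lemma}\label{lem:energy}
Let $\mathcal S$ be a set of $M<\infty$ pairwise disjoint squares and $m=\sum_{s\in\mathcal S}m_s$. Then $\sum_wm(w)^3\le CM$.
\end{lemma}

\begin{proof}
Let $B^*_s=\bar B(z_s,402R_s)$ and $g=\sum_sR_s^{-1}\mathbf 1_{B^*_s}$. If $m_s(w)\ne0$, then $P_w$ meets $B(z_s,2R_s)$ and has diameter at most $400R_s$, so $P_w\subset B^*_s$. Hence $m(w)\le r_wg(x)$ for all $x\in P_w$. Cubing and averaging over $P_w$ gives $m(w)^3\le\frac3{4\pi}\int_{P_w}g^3$, and since the interiors are disjoint, $\sum_wm(w)^3\le\frac3{4\pi}\int g^3$.

The balls $B'_s\subset B^*_s$ lie in different balls of the packing, so they have disjoint interiors, and $g'=\sum_sR_s^{-1}\mathbf 1_{B'_s}$ has $\int g'^3=\sum_sR_s^{-3}\operatorname{vol}(B'_s)\le CM$. Put $f=g^2$. At each point of $B'_s$ the function $\mathcal Mf$ is at least the average of $f$ over $B^*_s$, so $\int_{B^*_s}f\le(402\sqrt2)^3\int_{B'_s}\mathcal Mf$. By H\"older's inequality and the maximal theorem with $p=3/2$,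
\[
\int g^3=\sum_sR_s^{-1}\int_{B^*_s}f\le C\int g'\,\mathcal Mf\le C\|g'\|_{L^3}\|f\|_{L^{3/2}}\le CM^{1/3}\Big(\int g^3\Big)^{2/3}.
\]
As $g$ is bounded with compact support, $\int g^3<\infty$, and so $\int g^3\le CM$.
\end{proof}

\section{Random paths and small shells}\label{sec:random}

The \emph{$3$-extremal length} of a family of lattice paths is the supremum, over weights $m\ge0$ with $0<\sum_zm(z)^3<\infty$, of $\big(\inf_\gamma\sum_{z\in\gamma}m(z)\big)^3/\sum_zm(z)^3$. By Lemmas~\ref{lem:toll} and \ref{lem:energy}, a family of paths that pass through $M$ disjoint holes has $3$-extremal length at least $M^2/C$. For comparison, consider all paths from $0$ to $\Sigma_n$ and the weight $m(z)=1/\|z\|$ on $1\le\|z\|\le n$. Each path has weight at least $\sum_{k\le n}1/k$, and $\sum m^3=\sum_{k\le n}(24k^2+2)/k^3$; both are of order $\log n$, which gives the lower bound $(\log n)^2/C$. We need the matching upper bound. It comes from a random path that visits each vertex with small probability: for every $m$ some path has weight at most the expected weight, which H\"older's inequality controls.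

\begin{lemma}\label{lem:random}
Let $d\in\{2,3\}$, let $Q\subset\mathbb Z^d$ be a cube with $(D+1)^d$ points, $D\ge1$, and let $a,b\in Q$. There is a random simple lattice path $\gamma$ in $Q$ from $a$ to $b$ such that for all $z\in Q$
\begin{equation}\label{eq:hit}
\Pr(z\in\gamma)\le C(1+\|z-a\|)^{1-d}+C(1+\|z-b\|)^{1-d} .
\end{equation}
Consequently, for every $m\colon Q\to[0,\infty)$,
\begin{equation}\label{eq:expect}
\mathbb E\sum_{z\in\gamma}m(z)\le\Big(\sum_{z\in Q}m(z)^3\Big)^{1/3}\cdot\begin{cases}CD^{1/3}&\text{if }d=2,\\C(1+\log D)^{2/3}&\text{if }d=3.\end{cases}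
\end{equation}
\end{lemma}

\begin{proof}
Choose $\zeta\in Q$ uniformly. Round the moving point $a+t(\zeta-a)$, $0\le t\le1$, coordinatewise to nearest integers. A rounded coordinate changes, by $\pm1$, only at the finitely many times when that coordinate crosses a half-integer. If several change at the same time, change them one after another; at that time the old and the new value are both at distance $\frac12$ from the coordinate. This gives a lattice path from $a$ to $\zeta$ in $Q$, each vertex of which is within sup distance $\frac12$ of a point of the segment. Do the same from $b$ to $\zeta$, follow the first leg and then the second leg backward, and erase loops to obtain a simple path $\gamma$.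

For $z\in\{a,b\}$ the bound \eqref{eq:hit} holds as soon as $C\ge1$. Let $z\notin\{a,b\}$ and $k=\|z-a\|$, so $1\le k\le D$, and suppose that $z$ is on the first leg: $\|t(\zeta-a)-(z-a)\|\le\frac12$ for some $t\in[0,1]$. Then $tD\ge k-\frac12\ge k/2$, so $\tau=1/t$ lies in $[1,\Delta]$ with $\Delta=2D/k\ge2$, and $\|\zeta-a-\tau(z-a)\|\le\tau/2\le\Delta/2$. One of the numbers $\tau_j=j\Delta/k$, $0\le j\le k$, is within $\Delta/(2k)$ of $\tau$, so $\|\zeta-a-\tau_j(z-a)\|\le\Delta$. The number of such $\zeta$ is at most $(k+1)(2\Delta+1)^d\le2k(3\Delta)^d=2k(6D/k)^d$, and the probability is at most $2\cdot6^dk^{1-d}\le C(1+k)^{1-d}$. Replacing $a$ by $b$ gives the bound for the second leg.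

By H\"older's inequality the left side of \eqref{eq:expect} is at most $\big(\sum_z\Pr(z\in\gamma)^{3/2}\big)^{2/3}\big(\sum_zm(z)^3\big)^{1/3}$. There are at most $Ck^{d-1}$ points at sup distance $k\ge1$ from a given point, so \eqref{eq:hit} gives
\[
\sum_{z\in Q}\Pr(z\in\gamma)^{3/2}\le C+C\sum_{k=1}^Dk^{d-1}k^{3(1-d)/2}=C+C\sum_{k=1}^Dk^{(1-d)/2},
\]
which is at most $CD^{1/2}$ for $d=2$ and $C(1+\log D)$ for $d=3$.
\end{proof}

We return to spherical geometry. A ball of radius $\rho\in(0,\pi)$ in $S^3$ has volume $\pi(2\rho-\sin2\rho)$. The ratio of this to $\rho^3$ is continuous and positive on $(0,\pi]$ with a positive limit at $0$, so it is bounded below. Hence $\sum_v\rho_v^3\le C_0$ for an absolute constant $C_0$; in particular $\rho_v\to0$, and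
\[
E_N=\sum_{N\le\|v\|\le2N}\rho_v^3=\sum_{n=N}^{2N}V_n\longrightarrow0\qquad(N\to\infty).
\]
At each scale $N$, half of the shells are small, and they all lie at the same place.

\begin{lemma}\label{lem:shells}
For every $n\ge1$ the set $\bigcup_{w\in\Sigma_n}P_w$ has diameter at most $C(nV_n)^{1/3}$. There are an absolute constant $C_1$ and, for each $N\ge1$, a point $p_N\in S^3$ and a set $\mathcal G_N\subset\{N,\dots,2N\}$ with $|\mathcal G_N|\ge(N+1)/2$ such that
\[
P_w\subset\bar B(p_N,\varepsilon_N)\quad\text{for all $w\in\Sigma_n$, $n\in\mathcal G_N$},\qquad\text{where }\varepsilon_N=C_1E_N^{1/3}.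
\]
\end{lemma}

\begin{proof}
By (H1), the balls along a lattice path $\gamma$ form a connected set of diameter at most $2\sum_{z\in\gamma}\rho_z$. Let $a,b\in\Sigma_n$ lie in the same face of $Q_n$. The lattice points of the face form a square grid with $D=2n$, so by \eqref{eq:expect} with $d=2$ and $m(z)=\rho_z$ some path from $a$ to $b$ in the face has $\sum\rho_z\le Cn^{1/3}V_n^{1/3}$. Adjacent faces share lattice points, and two opposite faces are both adjacent to a third, so any two vertices of $\Sigma_n$ are joined by at most three such paths. This proves the first statement.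

Let $\mathcal G_N$ be the set of $n\in\{N,\dots,2N\}$ with $V_n\le2E_N/(N+1)$. Fewer than $(N+1)/2$ values of $n$ violate this, since the $V_n$ add up to $E_N>0$. For $n\in\mathcal G_N$ we have $nV_n\le4E_N$. To tie the shells together, consider the $(2N+1)^2$ disjoint lattice segments $\{(x,y,z):N\le x\le2N\}$ with fixed $|y|,|z|\le N$. A point $(x,y,z)$ of such a segment has sup norm $x$, so each segment meets every $\Sigma_n$, $N\le n\le2N$. By H\"older's inequality the sum of the radii over all segments is at most $E_N^{1/3}\big((2N+1)^2(N+1)\big)^{2/3}\le E_N^{1/3}(2N+1)^2$, so on one segment it is at most $E_N^{1/3}$. The balls of that segment form a set of diameter at most $2E_N^{1/3}$ that contains a ball of each shell. Let $p_N$ be the center of its first ball.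
\end{proof}

\section{Convergence of the centers}\label{sec:end}

\subsection{Balls stay near the small shells}

The shells of scale $N$ trap not only the next scale but a range of vertices that is far longer than any power of $N$.

\begin{proposition}\label{prop:key}
There are constants $C_2,N_0$, depending on the packing, such that for $N\ge N_0$ and every $v$ with $4N\le\|v\|\le2^{\sqrt N}$, the ball $P_v$ meets $\bar B(p_N,C_2\varepsilon_N)$.
\end{proposition}

\begin{proof}
\emph{The chart and the inner vertex.} By (H2) not all pairs of balls are tangent; fix $u_1,u_2$ with $d_0=\operatorname{dist}(P_{u_1},P_{u_2})>0$. One of these two balls will always be away from $p_N$. We also need the chart to have bounded distortion near $p_N$, uniformly in $N$, and this is why there are two projection points. Let $d_1=\frac12\operatorname{dist}(\xi_1,\xi_2)$, $L=1/(1-\cos(d_1/2))$ and $C_2=1+4L$. Let $N$ be so large that $\varepsilon_N\le d_1/2$, $2C_2\varepsilon_N<d_0$ and $N\ge2\max_i\|u_i\|$; two more conditions, involving only absolute constants, come below.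

Choose $\xi\in\{\xi_1,\xi_2\}$ with $\operatorname{dist}(p_N,\xi)\ge d_1$, and let $\phi$ be stereographic projection from $\xi$ to the equatorial hyperplane. It multiplies lengths at $x$ by $1/(1-\cos\operatorname{dist}(x,\xi))$, which is at most $L$ on $\bar B(p_N,d_1/2)$, and $\phi^{-1}$ multiplies lengths at $y$ by $2/(1+|y|^2)\le2$. The image $\mathbb B=\phi(\bar B(p_N,\varepsilon_N))$ is a Euclidean ball $\bar B(x_0,R)$. Any two of its points are joined by the image of two radii, of length at most $2L\varepsilon_N$, so $R\le L\varepsilon_N$. Every point of $\mathbb B'=\bar B(x_0,3R)$ is within $2R$ of $\mathbb B$, so its preimage is within $4R\le4L\varepsilon_N$ of $\bar B(p_N,\varepsilon_N)$. Thus $\phi^{-1}(\mathbb B')\subset\bar B(p_N,C_2\varepsilon_N)$. Since $2C_2\varepsilon_N<d_0$, there is $u\in\{u_1,u_2\}$ with $P_u\cap\bar B(p_N,C_2\varepsilon_N)=\emptyset$.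

\emph{Every path pays.} Suppose that $P_v\cap\bar B(p_N,C_2\varepsilon_N)=\emptyset$ for some $v$ with $4N\le\|v\|\le2^{\sqrt N}$. In the chart $\phi$, the balls $P_u,P_v$ are disjoint from $\mathbb B'$, and for $n\in\mathcal G_N$ all balls of $\Sigma_n$ lie in $\mathbb B$ and $\|u\|<n<\|v\|$. Let $F$ be the map of Section~\ref{sec:top} for this chart, and let $\alpha$ be a curve from $F(v)$ to $F(u)$ in $\mathbb R^3\setminus\mathbb B'$. For $n\in\mathcal G_N$ let $s_n\subset\partial Q_n$ be the square given by Corollary~\ref{cor:special} with $B=\mathbb B$. These $M=|\mathcal G_N|\ge N/2$ squares lie in different shells, so they are pairwise disjoint. Since $\Gamma_{s_n}\subset\mathbb B$, we have $z_{s_n}\in\mathbb B$ and $R_{s_n}\le R$, hence $B(z_{s_n},2R_{s_n})\subset\mathbb B'$, and Lemma~\ref{lem:toll} applies to each $s_n$. With $m=\sum_nm_{s_n}$, every simple lattice path $\gamma$ from $u$ to $v$ that avoids all $s_n$ satisfies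
\[
\sum_{w\in\gamma}m(w)\ge M/100 .
\]

\emph{A random path does not.} Let $\gamma$ be the random path of Lemma~\ref{lem:random} from $u$ to $v$ in $Q_{\|v\|}\cap\mathbb Z^3$, so $d=3$ and $D=2\|v\|$. The squares $s_n$ have at most $4(N+1)$ vertices, and each such vertex $z$ has $\|z-u\|\ge N/2$ and $\|z-v\|\ge2N$. By \eqref{eq:hit}, $\gamma$ meets one of the squares with probability at most $4(N+1)\cdot CN^{-2}$, which is at most $\frac12$ for large $N$. By \eqref{eq:expect}, Lemma~\ref{lem:energy} and $1+\log(2\|v\|)\le C\sqrt N$,
\[
\frac M{200}\le\mathbb E\sum_{w\in\gamma}m(w)\le C\big(1+\log(2\|v\|)\big)^{2/3}M^{1/3}\le CN^{1/3}M^{1/3}.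
\]
So $(N/2)^{2/3}\le M^{2/3}\le CN^{1/3}$, which is false for large $N$.
\end{proof}

\subsection{Chaining the scales}

Two scales whose ranges in Proposition~\ref{prop:key} overlap have nearby points $p_N$, and we want the errors $\varepsilon_N$ to be summable along a chain of scales. Using all dyadic scales would not do: the series $\sum_iE_{2^i}$ converges, but $\sum_iE_{2^i}^{1/3}$ need not. The long range lets us choose the best of many dyadic scales at each step.

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Each vertex is counted in at most two of the sums $E_{2^i}$, so $\sum_{i\ge0}E_{2^i}\le2C_0$. Let $N_1=2^{i_1}\ge\max(N_0,2)$ be so large that $\sqrt N-3-\log_2N\ge\frac12\sqrt N$ for all $N\ge N_1$. Given $N_k=2^{i_k}$, there are at least $\frac12\sqrt{N_k}$ integers $i$ with $i_k<i\le\sqrt{N_k}-2$; let $i_{k+1}$ be one that minimizes $E_{2^i}$, and $N_{k+1}=2^{i_{k+1}}$. Then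
\[
E_{N_{k+1}}\le4C_0N_k^{-1/2},\qquad4N_k<4N_{k+1}\le2^{\sqrt{N_k}},\qquad N_k\ge2^k .
\]
In particular $\varepsilon_{N_{k+1}}\le C2^{-k/6}$, so $\sum_k\varepsilon_{N_k}<\infty$.

Let $v_k$ be a vertex of smallest radius in the shell $\Sigma_n$ with $n=4N_{k+1}$. Since the shell has more than $n^2$ vertices, $\rho_{v_k}\le(C_0/n^2)^{1/3}\le CN_{k+1}^{-2/3}$. The norm $4N_{k+1}$ lies in the range of Proposition~\ref{prop:key} both for $N_k$ and, since $4N_{k+1}\le2^{\sqrt{N_k}}\le2^{\sqrt{N_{k+1}}}$, for $N_{k+1}$. So $P_{v_k}$ meets both $\bar B(p_{N_k},C_2\varepsilon_{N_k})$ and $\bar B(p_{N_{k+1}},C_2\varepsilon_{N_{k+1}})$, and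
\[
\operatorname{dist}(p_{N_k},p_{N_{k+1}})\le C_2\varepsilon_{N_k}+C_2\varepsilon_{N_{k+1}}+CN_{k+1}^{-2/3}.
\]
The right side is summable in $k$, so $p_{N_k}$ converges to some $p\in S^3$.

Every $v$ with $\|v\|\ge4N_1$ satisfies $4N_k\le\|v\|<4N_{k+1}$ for exactly one $k$, and $k\to\infty$ as $\|v\|\to\infty$. For this $k$, Proposition~\ref{prop:key} gives
\[
\operatorname{dist}(c_v,p)\le\rho_v+C_2\varepsilon_{N_k}+\operatorname{dist}(p_{N_k},p),
\]
and all three terms tend to $0$. Hence $c_v\to p$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BS}
Itai Benjamini and Oded Schramm, \emph{Lack of Sphere Packing of Graphs via Non-Linear Potential Theory}, arXiv:0910.3071 (2009).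

\end{thebibliography}
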